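# Null sequences valued in an $s$-group: when is $\mathfrak F_0(X)$ an $s$-group?

## Four theorems on $\mathfrak F_0(X)$

All groups are Hausdorff Abelian topological groups, except where a topology is explicitly allowed to be non-Hausdorff. The group $\mathfrak F_0(X)$ consists of all null sequences in $X$ with the uniform topology, and $\mathbf{SA}$ is the class of Abelian $s$-groups, that is, of groups whose topology is determined by its null sequences. These terms, and those in the theorems, are made precise in the sections that follow.

**Theorem 1.** Let $I$ be uncountable and let $X=\bigoplus_{i\in I}\mathbb R$ with the coproduct topology. Then $X\in\mathbf{SA}$, but $\mathfrak F_0(X)$ is not an $s$-group.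

**Theorem 2 (in ZFC).** There is a compact Hausdorff, separable, sequential space $K$ such that the free Abelian topological group $X=A(K)$ is sequential (and $k_\omega$, $\sigma$-compact, separable), but $\mathfrak F_0(X)$ is not an $s$-group.

The question behind these theorems is in S.S. Gabriyelyan, "On topological properties of the group of the null sequences valued in an Abelian topological group", arXiv:1306.5117 (2013): if $X$ is an arbitrary group in $\mathbf{SA}$, must $\mathfrak F_0(X)$ be an $s$-group? Theorem 1 says no. Theorem 2 says that the answer stays no even if $X$ is sequential. Two more theorems say when the answer is yes. For a group $X$ let $\mathcal N(X)$ be the family of neighborhoods of $0$.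

**Definition.** Let $0\in Z\subseteq X$. The set $Z$ is $\mathrm{FU}_{\rm fin}$ at $0$ (Fréchet–Urysohn for finite sets) if the following holds: whenever $\mathcal P$ is a family of nonempty finite subsets of $Z$ such that each $U\in\mathcal N(X)$ contains some $P\in\mathcal P$, there are $P_1,P_2,\ldots\in\mathcal P$ such that each $U\in\mathcal N(X)$ contains all but finitely many $P_j$.

**Theorem 3.** Let $X\in\mathbf{SA}$ and let $Z_1\subseteq Z_2\subseteq\cdots$ be subsets of $X$ containing $0$, each $\mathrm{FU}_{\rm fin}$ at $0$, such that every null sequence of $X$ is, up to finitely many terms, contained in some $Z_n$. Then $\mathfrak F_0(X)$ is an $s$-group. This covers metrizable $X$, all $X$ that are $\mathrm{FU}_{\rm fin}$ at $0$, and all $k_\omega$-groups with a defining sequence of metrizable compact sets.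

**Theorem 4.** Let $(X_i)_{i\in I}$ be groups in $\mathbf{SA}$ and let $X=\bigoplus_{i\in I}X_i$ have the coproduct topology. Then $X\in\mathbf{SA}$, and $\mathfrak F_0(X)$ is an $s$-group if and only if every $\mathfrak F_0(X_i)$ is an $s$-group and all but countably many $X_i$ are discrete. In particular, for $|I|=\kappa$, $\mathfrak F_0(\bigoplus_I\mathbb R)$ is an $s$-group iff $\kappa\le\aleph_0$.

## Null sequences and the topology they determine

**Definition.** Let $(G,\tau)$ be a group. A sequence is null if it converges to $0$. The group $\mathbf s(G)$ is $G$ with the finest group topology in which every $\tau$-null sequence converges to $0$. The group $G$ is an $s$-group if $\mathbf s(G)=G$.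

The finest such topology exists. Take the supremum of all group topologies (Hausdorff or not) in which every $\tau$-null sequence tends to $0$; a sequence that tends to $0$ in each of them tends to $0$ in the supremum. Since $\tau$ is one of them, $\mathbf s(G)$ is finer than $\tau$, hence Hausdorff. By construction $\tau$ and $\mathbf s(G)$ have the same null sequences, hence, by translation, the same convergent sequences.

A space is sequential if every sequentially closed set is closed, equivalently if every sequentially open set is open. Every sequential group is an $s$-group: a set that is open in $\mathbf s(G)$ is $\tau$-sequentially open, because convergent sequences are the same, and so it is $\tau$-open. In particular every metrizable group is an $s$-group.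

**Example (a group that is not an $s$-group).** Give $\mathbb Z$ the coarsest topology making all characters $n\mapsto e^{2\pi i n\theta}$, $\theta\in[0,1]$, continuous. It is a Hausdorff group topology. It is not discrete: given $\theta_1,\dots,\theta_r$ and $\varepsilon>0$, the pigeonhole principle applied to the points $(e^{2\pi in\theta_1},\dots,e^{2\pi in\theta_r})$ gives some $n\ne0$ with $|e^{2\pi in\theta_j}-1|<\varepsilon$ for all $j$. Yet a null sequence is eventually $0$. Otherwise some null sequence has all $n_k\ne0$; then $e^{2\pi in_k\theta}\to1$ for every $\theta$, so by dominated convergence $\int_0^1e^{2\pi in_k\theta}\,d\theta\to1$, while each of these integrals is $0$. So $\mathbf s$ of this group is discrete, and the group is not an $s$-group.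

**Definition.** For a group $X$ let $c_0(X)$ be the group of all sequences $(x_n)\in X^{\mathbb N}$ with $x_n\to0$. The group $\mathfrak F_0(X)$ is $c_0(X)$ with the uniform topology, whose base at $0$ consists of the sets $U^{\mathbb N}\cap c_0(X)$, $U\in\mathcal N(X)$.

For $X=\mathbb R$ this is the Banach space $c_0$ with the sup norm topology. If $X$ is discrete, take $U=\{0\}$: then $\mathfrak F_0(X)$ is discrete.

A family $(x_j)_{j\in J}$ in $X$ with $J$ countable is called null if each $U\in\mathcal N(X)$ contains $x_j$ for all but finitely many $j$. This does not depend on any ordering of $J$. So we may index the sequences in $c_0(X)$ by any countably infinite set; a bijection with $\mathbb N$ is an isomorphism for the uniform topologies.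

We need two facts.

**(F1)** Let $(G,\tau)$ be an $s$-group and let $\sigma$ be a group topology on $G$, possibly non-Hausdorff, in which every $\tau$-null sequence converges to $0$. Then $\sigma\subseteq\tau$.

Indeed $\sigma\vee\tau$ is a Hausdorff group topology in which all $\tau$-null sequences converge to $0$. As $\tau$ is the finest such topology, $\sigma\vee\tau\subseteq\tau$.

**(F2)** If $y^{(k)}\to0$ in $\mathfrak F_0(X)$, then the double family $(y^{(k)}_n)_{k,n}$ is null in $X$.

Given $U\in\mathcal N(X)$, there is $k_0$ with $y^{(k)}\in U^{\mathbb N}$ for $k\ge k_0$. For each of the finitely many $k<k_0$, all but finitely many $n$ satisfy $y^{(k)}_n\in U$, because $y^{(k)}\in c_0(X)$.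

## Seminorms and the coproduct topology

**Definition.** A seminorm on an Abelian group $G$ is a function $N:G\to[0,\infty)$ with $N(0)=0$, $N(-g)=N(g)$ and $N(g+h)\le N(g)+N(h)$.

No homogeneity is required: $\min(1,|x|)$ is a seminorm on $\mathbb R$. The sets $\{N<\varepsilon\}$ are a base at $0$ of a possibly non-Hausdorff group topology. Thus (F1) has this consequence, which is our main tool for negative results: on an $s$-group, a seminorm $N$ with $N(g_k)\to0$ for every null sequence $(g_k)$ is continuous. To show that $\mathfrak F_0(X)$ is not an $s$-group, it is enough to find a seminorm on $c_0(X)$ that tends to $0$ along null sequences but is not continuous.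

**Definition.** The coproduct topology on $\bigoplus_{i\in I}X_i$ is the supremum of all group topologies, Hausdorff or not, for which all inclusions $X_i\to\bigoplus_iX_i$ are continuous.

The inclusions are continuous for the supremum too, so it is the finest such topology. A seminorm on $\bigoplus_iX_i$ is continuous iff its restriction to each $X_i$ is continuous: if the restrictions are continuous, then the topology given by the seminorm makes all inclusions continuous, so it is coarser than the coproduct topology. We call this fact (C).

**Example (coproduct versus box).** On $\bigoplus_{i\in I}\mathbb R$ every seminorm $\sum_ic_i|x(i)|$ with $c_i\ge0$ is continuous, by (C). Compare with the box topology, whose neighborhoods of $0$ are given by $\{x:|x(i)|<\varepsilon_i\text{ for all }i\}$. If $I$ is uncountable, then $\sum_i|x(i)|$ is not box-continuous. For any choice of $\varepsilon_i>0$ there is $\varepsilon>0$ with $\varepsilon_i>\varepsilon$ for infinitely many $i$, because $I$ is the countable union of the sets $\{i:\varepsilon_i>1/p\}$, $p=1,2,\dots$. The vectors with $M$ entries equal to $\varepsilon$ at such indices lie in the box, and their sum of entries is $M\varepsilon$.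 This pigeonhole argument will come back.

## Discrete and metrizable groups, and an argument one coordinate at a time

If $X$ is discrete, then $\mathfrak F_0(X)$ is discrete, hence an $s$-group. If $X$ is metrizable with a countable base $(U_j)$ at $0$, then the sets $U_j^{\mathbb N}\cap c_0(X)$ are a countable base at $0$ of the Hausdorff group $\mathfrak F_0(X)$. So $\mathfrak F_0(X)$ is first countable, hence sequential, hence an $s$-group.

Now let $X\in\mathbf{SA}$ be arbitrary, and try to prove that $\mathfrak F_0(X)$ is an $s$-group. Let $V_0$ be a neighborhood of $0$ in $\mathbf s(\mathfrak F_0(X))$; we look for $U\in\mathcal N(X)$ with $U^{\mathbb N}\cap c_0(X)\subseteq V_0$. Choose neighborhoods $V_n$ of $0$ in $\mathbf s(\mathfrak F_0(X))$ with $V_n+V_n\subseteq V_{n-1}$. Then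
$$V_1+\dots+V_n\subseteq V_1+\dots+V_n+V_n\subseteq V_1+\dots+V_{n-1}+V_{n-1}\subseteq\dots\subseteq V_0.\tag{1}$$
Two parts of the problem are easy.

* Tails: for $y\in c_0(X)$ the tails $(0,\dots,0,y_n,y_{n+1},\dots)$ tend to $0$ in $\mathfrak F_0(X)$ as $n\to\infty$, so they do so in $\mathbf s(\mathfrak F_0(X))$. Hence some tail lies in $V_1$.
* Single places: let $j_n:X\to c_0(X)$ put $x$ at place $n$ and $0$ elsewhere. The topology pulled back along $j_n$ from $\mathbf s(\mathfrak F_0(X))$ is a group topology on $X$ in which all null sequences of $X$ converge to $0$. By (F1) for $X$, the set $U_n=j_n^{-1}(V_{n+1})$ is in $\mathcal N(X)$.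

By (1), $V_0$ contains every $y\in c_0(X)$ with $y_n\in U_n$ for all $n$. Here the attempt stops: the neighborhood $U_n$ depends on the place $n$, and we need one $U$ contained in all of them, but $\bigcap_nU_n$ need not be a neighborhood of $0$. So the question is about uniformity over the places. A counterexample should come from a seminorm on $c_0(X)$ that is continuous on each finite block of places, but not uniformly so.

Such a seminorm can be read off from the last example. On $c_0(\bigoplus_I\mathbb R)$ try $N(y)=\sum_{i\in I}\sup_n|y_n(i)|$. Restricted to sequences supported in $\{1,\dots,n\}$ it is continuous, since $N(y)\le\sum_{m\le n}\sum_i|y_m(i)|$. But a condition $y\in U^{\mathbb N}$ looks at each place separately. If the vectors $\varepsilon e_{i_1},\dots,\varepsilon e_{i_M}$ are all in $U$, we may put them at $M$ different places; then $U^{\mathbb N}$ never sees their sum, but $N$ does. In this way $U^{\mathbb N}$ acts on $N$ like a box.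

For countable $I=\{1,2,\dots\}$ this does no harm. The seminorm $q(x)=\sum_i2^i|x(i)|$ is continuous on $X$, and if all $y_n$ lie in $U=\{q<\varepsilon\}$, then $|y_n(i)|<\varepsilon2^{-i}$, so $N(y)\le\sum_i\varepsilon2^{-i}=\varepsilon$. So $N$ is continuous. With uncountable $I$ no such choice of weights is possible.

## Uncountably many lines: proof of Theorem 1

Let $I$ be uncountable, $X=\bigoplus_{i\in I}\mathbb R$ with the coproduct topology $\tau$, and let $e_i$ be the unit vectors.

**Step 1.** This step checks that $X$ is a Hausdorff $s$-group. The seminorm $\sum_i|x(i)|$ is $\tau$-continuous by (C) and vanishes only at $0$, so $\tau$ is Hausdorff. A null sequence in the $i$-th copy of $\mathbb R$ is $\tau$-null, hence null in $\mathbf s(X)$. So the inclusion $\mathbb R\to\mathbf s(X)$ is a sequentially continuous homomorphism, and it is continuous because $\mathbb R$ is metrizable. By definition of $\tau$, the topology of $\mathbf s(X)$ is coarser than $\tau$. It is also finer than $\tau$, so $\mathbf s(X)=X$.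

**Step 2.** This step shows that the supports of the terms of a null sequence lie in one finite set. Let $(x_k)$ be null and suppose that the union of the supports is infinite. Choose $k_1<k_2<\cdots$ and distinct $i_1,i_2,\dots$ with $x_{k_j}(i_j)\ne0$ as follows. When $k_1,\dots,k_j$ and $i_1,\dots,i_j$ are chosen, the supports of all $x_k$ with $k\le k_j$ together with $i_1,\dots,i_j$ form a finite set. So there is $i_{j+1}$ outside it that is in the support of some $x_k$, and necessarily $k>k_j$; put $k_{j+1}=k$. Now
$$q(x)=\sum_j\frac{|x(i_j)|}{|x_{k_j}(i_j)|}$$
is a finite sum for each $x\in X$, and it is a $\tau$-continuous seminorm by (C). But $q(x_{k_j})\ge1$ for all $j$, which contradicts $x_k\to0$.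

**Step 3.** This step defines the test seminorm and shows that it tends to $0$ along null sequences of $\mathfrak F_0(X)$. For $y\in c_0(X)$ put
$$N(y)=\sum_{i\in I}\sup_n|y_n(i)|.$$
By Step 2 only finitely many $i$ contribute. Each supremum is finite, because coordinates are continuous by (C) and so $y_n(i)\to0$ as $n\to\infty$. So $N$ is a seminorm. Let $y^{(k)}\to0$ in $\mathfrak F_0(X)$. By (F2) the double family $(y^{(k)}_n)_{k,n}$ is null; enumerating it as a sequence and applying Step 2, we get a finite $F\subset I$ that contains the supports of all $y^{(k)}_n$. For $i\in F$ and $\varepsilon>0$ the set $\{x:|x(i)|<\varepsilon\}$ is in $\mathcal N(X)$, so for all large $k$ we have $\sup_n|y_n^{(k)}(i)|\le\varepsilon$. As $F$ is finite, $N(y^{(k)})\to0$.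

**Step 4.** This step shows that $N$ is not continuous. Suppose $\mathfrak F_0(X)$ is an $s$-group. By Step 3 and (F1), $N$ is continuous, so there is $U\in\mathcal N(X)$ with $N<1$ on $U^{\mathbb N}\cap c_0(X)$. For each $i$ choose $\varepsilon_i>0$ with $te_i\in U$ for $|t|\le\varepsilon_i$. Since $I$ is uncountable, there are $\varepsilon>0$ and infinitely many $i$ with $\varepsilon_i\ge\varepsilon$. Take distinct such $i_1,\dots,i_M$ with $M\varepsilon\ge1$ and put
$$y=(\varepsilon e_{i_1},\dots,\varepsilon e_{i_M},0,0,\dots).$$
Then $y\in U^{\mathbb N}\cap c_0(X)$, but $N(y)=M\varepsilon\ge1$, a contradiction. $\blacksquare$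

**Remark (this $X$ is not sequential).** We may assume $\omega_1\subseteq I$. For each infinite or finite $\beta<\omega_1$ the set of its predecessors is countable; fix an injection $f(\cdot,\beta)$ of it into $\{1,2,\dots\}$, and let
$$S=\Big\{\tfrac1{f(\alpha,\beta)}(e_\alpha+e_\beta):\alpha<\beta<\omega_1\Big\}.$$
For finite $F\subset I$ only finitely many points of $S$ are supported in $F$. If $x_k\in S$ and $x_k\to x$, then by Step 2 for $(x_k-x)$ all $x_k$ are supported in one finite set, so they take finitely many values, and $x\in S$. So $S$ is sequentially closed, and $0\notin S$. But $0\in\overline S$. Given $U\in\mathcal N(X)$, choose $V\in\mathcal N(X)$ with $V+V\subseteq U$ and, for each $\alpha<\omega_1$, an integer $g(\alpha)\ge1$ with $te_\alpha\in V$ for $|t|\le1/g(\alpha)$. Some $p$ satisfies $g\le p$ on an uncountable set $A\subseteq\omega_1$. Pick $\beta\in A$ with infinitely many predecessors in $A$. As $f(\cdot,\beta)$ is injective, $f(\alpha,\beta)\ge p$ for some $\alpha\in A$ with $\alpha<\beta$, and then $\frac1{f(\alpha,\beta)}(e_\alpha+e_\beta)\in V+V\subseteq U$. So $S$ is not closed. Hence Theorem 1 does not give a sequential example, and Theorem 2 needs a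 different group.

## Densities on the binary tree: the plan for Theorem 2

The finite supports in Step 2 above are special to $\bigoplus_I\mathbb R$. In a free Abelian topological group $A(K)$ over an infinite compact $K$, a convergent sequence of distinct points $x_n\to x$ of $K$ gives the null sequence $x_n-x$, whose supports are not contained in a finite set. So the sum of suprema cannot be used. The replacement is an average. Let $T=2^{<\omega}$ be the tree of finite binary strings with levels $T_i=2^i$, $|T_i|=2^i$; index sequences by $T$; and let $K$ be a compact space that contains $T$ as a set of isolated points, and a further point $\infty$. Write $\chi_t(x)$ for the coefficient of $t$ in $x\in A(K)$, and look at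
$$N(y)=\sup_i\,2^{-i}\sum_{t\in T_i}|\chi_t(y_t)|.$$
So at place $t$ only the coefficient of $t$ is measured, and the result is averaged over a level.

If $K$ is simply $T\cup\{\infty\}$ with $T$ converging to $\infty$, this fails. Let $y^{(k)}_t=t-\infty$ for $t\in T_k$ and $y_t^{(k)}=0$ otherwise. Every $U\in\mathcal N(X)$ contains $t-\infty$ for all but finitely many $t$, so $y^{(k)}\to0$ in $\mathfrak F_0(X)$, but $N(y^{(k)})=1$.

The space $K$ must therefore prevent $(t-\infty)_{t\in Q}$ from being null whenever $Q\subseteq T$ has positive upper density over the levels. We achieve this by placing inside each such $Q$ an infinite set $a_Q$ that converges to a point $\hat a_Q\ne\infty$. At the same time each $a_Q$ should be so thin, with at most one point on each level, that removing finitely many of them from a level leaves almost all of it; this makes $N$ discontinuous. A branch of the tree has exactly one point on each level, so the sets $a_Q$ are taken from branches.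

Elements of $A(K)$ are more general than $t-\infty$, and two kinds of cancellation must be handled in the proof: an element such as $t-s$ with $t,s\in T$, where $s$ may cancel $t$, and an element such as $t-\hat a$. A colouring argument deals with the first, and a counting argument with the second.

## An almost disjoint family inside the branches

For $Q\subseteq T$ put $d(Q)=\limsup_i|Q\cap T_i|/2^i$, and call $Q$ positive if $d(Q)>0$. If a positive set is split into finitely many pieces, some piece is positive, because the $\limsup$ of a finite sum is at most the sum of the $\limsup$s.

**Step 1.** This step finds many branches that meet a given positive set infinitely often. For positive $Q$ let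
$$B(Q)=\{b\in2^\omega:b|i\in Q\text{ for infinitely many }i\}=\bigcap_n\bigcup_{i\ge n}\{b:b|i\in Q\}.$$
The set $\{b:b|i\in Q\}$ has Haar measure $|Q\cap T_i|/2^i$. So each union has measure at least $\sup_{i\ge n}|Q\cap T_i|/2^i\ge d(Q)$, and, the unions being decreasing in $n$, $B(Q)$ has measure at least $d(Q)>0$. Thus the Borel set $B(Q)$ contains a compact set of positive measure. Such a set is uncountable, since points have measure $0$, and an uncountable compact subset of $2^\omega$ has cardinality $\mathfrak c$. So $|B(Q)|=\mathfrak c$.

**Step 2.** This step chooses one branch for each positive set. There are at most $\mathfrak c$ positive sets. Well-order them so that each has fewer than $\mathfrak c$ predecessors, and choose by transfinite recursion $b_Q\in B(Q)$ different from all branches chosen before. The $b_Q$ are pairwise distinct. Put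
$$a_Q=\{b_Q|i:i\in\omega\}\cap Q,\qquad\mathcal A=\{a_Q:Q\text{ positive}\}.$$

The family has the following properties.

* Each $a_Q$ is an infinite subset of $Q$, and $|a_Q\cap T_i|\le1$ for all $i$.
* If $Q\ne Q'$, then $a_Q\cap a_{Q'}$ is finite, because $b_Q$ and $b_{Q'}$ have only finitely many common initial segments. As the sets $a_Q$ are infinite, the map $Q\mapsto a_Q$ is injective.

## The compact sequential space $K$

**Step 3.** This step defines $K$ and describes its neighborhoods. Let $K=T\cup\{\hat a:a\in\mathcal A\}\cup\{\infty\}$. Points of $T$ are isolated; basic neighborhoods of $\hat a$ are the sets $\{\hat a\}\cup(a\setminus F)$ with $F$ finite. Put $C_a=\{\hat a\}\cup a$. The space $T\cup\{\hat a:a\in\mathcal A\}$ is Hausdorff: $t$ and $\hat a$ are separated by $\{t\}$ and $C_a\setminus\{t\}$, and $\hat a,\hat a'$ by $C_a$ and $C_{a'}\setminus(a\cap a')$, where $a\cap a'$ is finite. Each $C_a$ is open, and it is compact because a neighborhood of $\hat a$ omits only finitely many points of $a$. So this space is locally compact, and $K$ is its one-point compactification, a compact Hausdorff space. A compact subset of $T\cup\{\hat a:a\in\mathcal A\}$ is covered by finitely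 many sets $C_a$ and $\{t\}$. So the neighborhoods of $\infty$ are exactly the sets that contain $\infty$ together with the complement of a finite union of sets $C_a$ and a finite subset of $T$. Each $C_a$ and each $\{t\}$ with $t\in T$ is open and compact, hence clopen in $K$. The countable set $T$ is dense: $\hat a\in\overline a$, and a set $a_1\cup\dots\cup a_r\cup F$ with $F$ finite does not cover $T$, because it has at most $r$ points on each level that does not meet $F$. So $K$ is separable.

**Step 4.** This step shows that $K$ is sequential. Let $S\subseteq K$ be sequentially closed. A point of $T\cap\overline S$ is in $S$, because it is isolated.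

If $\hat a\in\overline S\setminus S$, then $a\cap S$ is infinite; an injective enumeration of it is a sequence in $S$ that converges to $\hat a$, so $\hat a\in S$, a contradiction.

Let $\infty\in\overline S\setminus S$. A sequence of distinct points $\hat a$ converges to $\infty$, because a neighborhood of $\infty$ contains all but finitely many $\hat a$. So $S$ contains only finitely many of these points, say $\hat a_1,\dots,\hat a_r$. Put $B=(S\cap T)\setminus(a_1\cup\dots\cup a_r)$. If $B$ were finite, then $K\setminus(C_{a_1}\cup\dots\cup C_{a_r}\cup B)$ would be a neighborhood of $\infty$ missing $S$. So $B$ is infinite. If $B\cap a$ were infinite for some $a\in\mathcal A$, then $\hat a\in S$, so $a=a_j$ for some $j$, but $B\cap a_j=\emptyset$. So $B\cap a$ is finite for all $a\in\mathcal A$. Hence every neighborhood of $\infty$ omits only finitely many points of $B$, and an injective enumeration of $B$ converges to $\infty$. So $\infty\in S$, a contradiction. Thus $\overline S=S$.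

## The free Abelian topological group $A(K)$ is sequential

We use the following standard facts (Graev; Mack–Morris–Ordman, Proc. AMS 40 (1973); Arhangel'skii–Tkachenko, *Topological Groups and Related Structures*, Ch. 7). For compact Hausdorff $K$, the group $A(K)$ is Hausdorff and algebraically free Abelian on $K$; $K$ is a subspace of it; continuous maps from $K$ to Abelian topological groups extend to continuous homomorphisms on $A(K)$. If $A_m$ is the set of sums of at most $m$ elements of $K\cup(-K)$, then $A_m$ is compact, and $C\subseteq A(K)$ is closed iff every $C\cap A_m$ is closed. In general, a Hausdorff space that is the union of an increasing sequence of compact sets $K_n$ such that $C$ is closed iff all $C\cap K_n$ are closed is called $k_\omega$, with defining sequence $(K_n)$. For example, if $K$ is a point, then $A(K)=\mathbb Z$ is discrete and $A_m=\{-m,\dots,m\}$.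

Let $X=A(K)$ with $K$ from Steps 3 and 4. It is $k_\omega$ and $\sigma$-compact. It is separable, because the countable subgroup generated by $T$ is dense.

**Step 5.** This step locates compact sets: every compact $Z\subseteq X$ lies in some $A_m$. Otherwise choose $z_1,z_2,\ldots\in Z$ one after another with $z_j\notin A_j$ and $z_j\ne z_1,\dots,z_{j-1}$; this is possible, since $z_1,\dots,z_{j-1}$ lie in some $A_p$ with $p\ge j$ and $Z\not\subseteq A_p$. Every subset of $\{z_1,z_2,\dots\}$ meets each $A_m$ in a finite set, hence is closed. So $Z$ contains an infinite closed discrete set, which is impossible in a compact space.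

The next two steps prepare the sequentiality of $X$.

**Step 6.** This step shows that a compact Hausdorff sequential space is sequentially compact. A sequence has a constant subsequence or an injective one, so suppose that an injective sequence has no convergent subsequence, and let $D$ be any subset of its range. If a sequence in $D$ converges to $p$, it cannot take infinitely many values; otherwise it has a subsequence with distinct values, and a further subsequence of that has increasing indices in the original sequence, which gives a convergent subsequence. So it takes some value infinitely often, and this value is $p$; thus $p\in D$. Hence $D$ is sequentially closed, so closed. The range is then an infinite closed discrete set in a compact space, a contradiction.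

**Step 7.** This step shows that if $Y_1$ is sequential and $Y_2$ is compact Hausdorff sequential, then $Y_1\times Y_2$ is sequential. Let $O\subseteq Y_1\times Y_2$ be sequentially open and $(x_0,y_0)\in O$. The section $\{y:(x_0,y)\in O\}$ is sequentially open in $Y_2$, hence open. So $y_0$ has a compact neighborhood $W$ with $\{x_0\}\times W\subseteq O$. Put $G=\{x:\{x\}\times W\subseteq O\}$; it contains $x_0$. We claim that $G$ is sequentially open. Let $x_n\to x\in G$, and suppose that for infinitely many $n$ there is $y_n\in W$ with $(x_n,y_n)\notin O$. The closed subset $W$ of the sequentially compact space $Y_2$ (Step 6) is sequentially compact, so along a subsequence $(x_n,y_n)\to(x,y)\in\{x\}\times W\subseteq O$. As $O$ is sequentially open, $(x_n,y_n)\in O$ for late terms of the subsequence, a contradiction. So $G$ is open, and $G\times W\subseteq O$ is a neighborhood of $(x_0,y_0)$.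

**Step 8.** This step concludes that $X$ is sequential. By Step 7 and induction, $(K\sqcup\{0\}\sqcup-K)^m$ is sequential. The sum map from it onto $A_m$ is a continuous surjection from a compact space onto a Hausdorff space, hence a quotient map. A quotient of a sequential space is sequential, because the preimage of a sequentially closed set is sequentially closed, hence closed. So $A_m$ is sequential. If $C\subseteq X$ is sequentially closed, then each $C\cap A_m$ is sequentially closed in $A_m$, hence closed. So $C$ is closed. Thus $X$ is sequential, and in particular $X\in\mathbf{SA}$.

## The density seminorm: end of the proof of Theorem 2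

**Step 9.** This step defines the seminorm. For $t\in T$ let $\chi_t:X\to\mathbb Z$ be the continuous homomorphism extending the indicator function of the clopen set $\{t\}$; so $\chi_t(x)$ is the coefficient of $t$ in $x$. For $a\in\mathcal A$ let $\chi_a:X\to\mathbb Z$ be the continuous homomorphism extending the indicator function of $C_a$; so $\chi_a(x)$ is the sum of the coefficients of $x$ at the points of $C_a$. Index sequences by $T$, and for $y=(y_t)_{t\in T}\in c_0(X)$ put
$$N(y)=\sup_i\,2^{-i}\sum_{t\in T_i}|\chi_t(y_t)|.$$
The set $\{y_t:t\in T\}\cup\{0\}$ is compact, so by Step 5 it lies in some $A_m$. On $A_m$ we have $|\chi_t|\le m$, hence $N(y)\le m<\infty$. As a finite supremum of seminorms at each $y$, $N$ is a seminorm.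

**Claim.** If $y^{(k)}\to0$ in $\mathfrak F_0(X)$, then $N(y^{(k)})\to0$.

Before the proof, here is the case in which every $y^{(k)}_t$ is $0$ or $t-\infty$. If $N(y^{(k)})$ does not tend to $0$, we get (as in Step 10 below) a positive set $Q$ such that $(t-\infty)_{t\in Q}$ is null. But $\chi_{a_Q}(t-\infty)=1$ for the infinitely many $t\in a_Q\subseteq Q$, which contradicts the continuity of $\chi_{a_Q}$. Steps 10–12 carry this out for general elements.

**Step 10.** This step extracts a null family over a positive set. Suppose the Claim fails. Pass to a subsequence with $N(y^{(k)})>\delta>0$ for all $k$. By (F2) the family $(y^{(k)}_t)_{k,t}$ is null. Together with $0$ its members form a compact set, so they lie in one $A_m$, $m\ge1$. Choose $i_k$ with $2^{-i_k}\sum_{t\in T_{i_k}}|\chi_t(y^{(k)}_t)|>\delta$, and let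
$$Q_k=\{t\in T_{i_k}:\chi_t(y^{(k)}_t)\ne0\}.$$
Each summand is at most $m$, so $|Q_k|\ge(\delta/m)2^{i_k}$. For fixed $i$ and all large $k$ we have $\chi_t(y^{(k)}_t)=0$ for each of the finitely many $t\in T_i$, because $y^{(k)}_t\to0$ and $\chi_t$ is continuous and integer-valued. So each value of $i_k$ is taken only finitely often, $i_k\to\infty$, and after passing to a subsequence $(i_k)$ is strictly increasing. Put $Q=\bigcup_kQ_k$; then $d(Q)\ge\delta/m$, so $Q$ is positive. For $t\in Q_k$ put $w_t=y_t^{(k)}$; this is well defined, since the $Q_k$ are on different levels. Then $(w_t)_{t\in Q}$ is a null family in $A_m$ with $\chi_t(w_t)\ne0$. Write $\mathrm{supp}\,w$ for the set of points of $K$ with nonzero coefficient in $w$. Thus $|\mathrm{supp}\,w_t|\le m$ and $t\in\mathrm{supp}\,w_t$.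

**Step 11.** This step removes interference between different points of $Q$: we find a positive $Q'\subseteq Q$ with
$$\mathrm{supp}\,w_t\cap Q'=\{t\}\qquad(t\in Q').\tag{2}$$
Make $T$ into a graph by joining each $t\in Q$ to each $s\in(\mathrm{supp}\,w_t\cap T)\setminus\{t\}$; there are at most $m-1$ such $s$ for each $t$. Charge each edge to a $t$ that produced it. Then any $n$ vertices span at most $(m-1)n$ edges, so among them the average degree is at most $2m-2$, and some vertex has degree at most $2m-2$ in the spanned subgraph. Remove such a vertex, colour the rest by induction with $2m-1$ colours, and give the removed vertex a colour not used by its at most $2m-2$ neighbors. So every finite subgraph is $(2m-1)$-colourable, and by the de Bruijn–Erdős theorem so is the whole graph. (Here the graph is countable and König's lemma is enough: with $T=\{t_1,t_2,\dots\}$, the proper colourings of the subgraphs on $\{t_1,\dots,t_n\}$, ordered by restriction, form an infinite finitely branching tree, and an infinite branch is a proper colouring of the graph.) The colour classes split $Q$ into finitely many pieces, so one of them, call it $Q'$, is positive. If $t,s\in Q'$, $s\ne t$ and $s\in\mathrm{supp}\,w_t$,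 then $s$ and $t$ would be joined and have the same colour. So (2) holds.

**Step 12.** This step chooses $a\in\mathcal A$ that gives the contradiction. The set
$$\mathcal A_0=\{a\in\mathcal A:\hat a\in\mathrm{supp}\,w_t\text{ for some }t\in Q\}$$
is countable. On the other hand, $Q'$ has uncountably many positive subsets. Let $J$ be an infinite set of levels $i$ with $|Q'\cap T_i|\ge\frac{d(Q')}22^i$. For infinite $J'\subseteq J$ the set $Q'\cap\bigcup_{i\in J'}T_i$ is positive, and different $J'$ give different sets, because $Q'\cap T_i\ne\emptyset$ for $i\in J$. Since $Q''\mapsto a_{Q''}$ is injective, there is a positive $Q''\subseteq Q'$ with $a:=a_{Q''}\notin\mathcal A_0$. Let $t\in a\subseteq Q''\subseteq Q'$. Then $\hat a\notin\mathrm{supp}\,w_t$, and by (2) $\mathrm{supp}\,w_t\cap a\subseteq\mathrm{supp}\,w_t\cap Q'=\{t\}$. So the only point of $C_a$ in $\mathrm{supp}\,w_t$ is $t$, and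
$$\chi_a(w_t)=\chi_t(w_t)\ne0\qquad\text{for all }t\in a.$$
The set $a$ is infinite. But $(w_t)_{t\in Q}$ is null and $\chi_a$ is continuous and integer-valued, so $\chi_a(w_t)=0$ for all but finitely many $t$. This contradiction proves the Claim.

**Step 13.** This step shows that $N$ is not continuous. Suppose $\mathfrak F_0(X)$ is an $s$-group. By the Claim and (F1) there is $U\in\mathcal N(X)$ with $N<\frac12$ on $U^T\cap c_0(X)$. The map $x\mapsto x-\infty$ from $K$ to $X$ is continuous and sends $\infty$ to $0$. So there are $a_1,\dots,a_r\in\mathcal A$ and a finite $F\subset T$ with $t-\infty\in U$ for all $t\in T\setminus(a_1\cup\dots\cup a_r\cup F)$. Take $i$ with $T_i\cap F=\emptyset$ and $2^i\ge2r$. Let $y_t=t-\infty$ for $t\in T_i\setminus(a_1\cup\dots\cup a_r)$, and $y_t=0$ otherwise. Then $y\in U^T\cap c_0(X)$, since $y$ has finitely many nonzero terms. As $|a_j\cap T_i|\le1$ for each $j$,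
$$N(y)\ge2^{-i}(2^i-r)\ge\tfrac12,$$
a contradiction. $\blacksquare$

## Fréchet–Urysohn for finite sets: proof of Theorem 3

We first look at the new condition.

**Example.** If the subspace $Z\ni0$ is first countable at $0$, then $Z$ is $\mathrm{FU}_{\rm fin}$ at $0$. Choose $U_1\supseteq U_2\supseteq\cdots$ in $\mathcal N(X)$ such that the sets $U_j\cap Z$ are a base at $0$ in $Z$, and pick $P_j\in\mathcal P$ with $P_j\subseteq U_j$. For $U\in\mathcal N(X)$ there is $j$ with $U_j\cap Z\subseteq U$, so $P_l\subseteq U$ for all $l\ge j$.

**Example (failure).** In the group $X=A(K)$ of Theorem 2, the set $Z=\{0\}\cup\{t-\infty:t\in T\}$ is not $\mathrm{FU}_{\rm fin}$ at $0$. Let $\mathcal P$ consist of the sets $P_S=\{t-\infty:t\in S\}$ where $S\subseteq T_i$ for some $i$ and $|S|\ge2^{i-1}$, $S\neq\emptyset$. By the argument of Step 13 each $U\in\mathcal N(X)$ contains some $P\in\mathcal P$. Suppose sets $P_{S_j}\in\mathcal P$ are eventually contained in each $U$. For each $t$ some $U$ does not contain $t-\infty$, so $t$ is in only finitely many $S_j$; hence the levels of the $S_j$ tend to infinity, and we may pass to a subsequence with strictly increasing levels. Then $Q=\bigcup_jS_j$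 is positive, and the infinite set $a_Q\subseteq Q$ meets infinitely many $S_j$. But $\{x:\chi_{a_Q}(x)=0\}\in\mathcal N(X)$ contains no $t-\infty$ with $t\in a_Q$, a contradiction.

The attempt made above for general $X$ stopped because neighborhoods chosen for single places could not be made uniform. The proof of Theorem 3 keeps the same chain $V_0,V_1,\dots$, but it indexes the chain by the sets $Z_k$ and not by the places $n$. For fixed $k$, the $\mathrm{FU}_{\rm fin}$ property gives one neighborhood that works for all finitely supported sequences in $Z_k$ at once.

**Step 1.** This step makes the $Z_n$ symmetric: we replace $Z_n$ by $Z_n\cup(-Z_n)$. The new sets are increasing and capture null sequences as before; we check that $\mathrm{FU}_{\rm fin}$ is preserved. Let $Z$ be $\mathrm{FU}_{\rm fin}$ at $0$ and let $\mathcal P$ be a family for $Z\cup(-Z)$ as in the definition. For $P\in\mathcal P$ put $P^*=(P\cap Z)\cup-(P\cap(-Z))\subseteq Z$. Then $P^*$ is finite and nonempty, $P^*\subseteq P\cup(-P)$ and $P\subseteq P^*\cup(-P^*)$. So a symmetric neighborhood contains $P$ iff it contains $P^*$. Each symmetric $U\in\mathcal N(X)$ contains some $P^*$, so by the property of $Z$ there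 are $P_j\in\mathcal P$ such that each symmetric $U$ contains all but finitely many $P_j^*$, hence all but finitely many $P_j$. Symmetric neighborhoods form a base at $0$.

**Step 2.** This step builds neighborhoods of $0$ in $X$ out of the $Z_k$. For $G=(G_k)$ with all $G_k\in\mathcal N(X)$, we claim that
$$W(G)=\bigcup_n\ \sum_{k\le n}(G_k\cap Z_k)\in\mathcal N(X).$$
Shrinking the $G_k$ only makes $W(G)$ smaller, so we may restrict to symmetric $G_k$. The sets $W(G)$ with symmetric $G_k$ are symmetric and contain $0$, and $W(G\cap G')\subseteq W(G)\cap W(G')$, where $(G\cap G')_k=G_k\cap G'_k$. Put $H_k=G_{2k-1}\cap G_{2k}$. Then $W(H)+W(H)\subseteq W(G)$: given $\sum_{k\le n}h_k$ and $\sum_{k\le n}h_k'$ with $h_k,h'_k\in H_k\cap Z_k$ (a common $n$ is obtained by adding zeros), use $h_k\in G_{2k-1}\cap Z_{2k-1}$ and $h_k'\in G_{2k}\cap Z_{2k}$, which holds since $Z_k\subseteq Z_{2k-1}\subseteq Z_{2k}$. So the sets $W(G)$ are a base at $0$ of a group topology $\sigma$, possibly non-Hausdorff. A null sequence of $X$ is eventually in some $Z_n$ and eventually in $G_n$, hence eventually in $G_n\cap Z_n\subseteq W(G)$. So all null sequences of $X$ converge to $0$ in $\sigma$, and (F1) gives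 the claim.

**Step 3.** This step produces the uniform neighborhoods. Let $V_0$ be a neighborhood of $0$ in $\mathbf s(\mathfrak F_0(X))$ and choose such neighborhoods $V_k$ with $V_k+V_k\subseteq V_{k-1}$, so that (1) holds. We claim: for each $k$ there is $G_k\in\mathcal N(X)$ such that every finitely supported sequence with all terms in $G_k\cap Z_k$ lies in $V_{k+1}$. Otherwise let $\mathcal P$ be the family of range sets of finitely supported sequences in $Z_k$ that do not belong to $V_{k+1}$. These are nonempty finite subsets of $Z_k$, and each $U\in\mathcal N(X)$ contains one of them. By $\mathrm{FU}_{\rm fin}$ there are such sequences $y^{(j)}\notin V_{k+1}$ whose ranges are, for all large $j$, contained in any given $U$. This says that $y^{(j)}\to0$ in $\mathfrak F_0(X)$, hence in $\mathbf s(\mathfrak F_0(X))$. So $y^{(j)}\in V_{k+1}$ for large $j$, a contradiction.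

**Step 4.** This step puts the pieces together: with $W=W(G)$, which is in $\mathcal N(X)$ by Step 2, we show $W^{\mathbb N}\cap c_0(X)\subseteq V_0$. Let $y\in W^{\mathbb N}\cap c_0(X)$. The tails of $y$ tend to $0$ in $\mathfrak F_0(X)$, so for some $n_0$ the tail from $n_0$ on lies in $V_1$. For the finitely many $n<n_0$ write
$$y_n=\sum_{k\le M}o_{k,n},\qquad o_{k,n}\in G_k\cap Z_k,$$
with a common $M$ (add zeros). Let $z_k$ be the sequence with terms $o_{k,n}$ for $n<n_0$ and $0$ for $n\ge n_0$. By Step 3, $z_k\in V_{k+1}$. Then $y$ is the sum of its tail and of $z_1,\dots,z_M$, so by (1)
$$y\in V_1+V_2+\dots+V_{M+1}\subseteq V_0.$$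
So every neighborhood of $0$ in $\mathbf s(\mathfrak F_0(X))$ is one in $\mathfrak F_0(X)$, and $\mathbf s(\mathfrak F_0(X))=\mathfrak F_0(X)$.

**Step 5.** This step verifies the three listed cases. If $X$ is $\mathrm{FU}_{\rm fin}$ at $0$, take $Z_n=X$. We need $X\in\mathbf{SA}$. If $x\in\overline A$, apply the property to the singletons $\{p\}$ with $p\in A-x$; we get a sequence in $A$ converging to $x$. So $X$ is Fréchet–Urysohn, hence sequential, hence in $\mathbf{SA}$. A metrizable $X$ is first countable at $0$, hence $\mathrm{FU}_{\rm fin}$ at $0$. Finally let $X$ be a $k_\omega$-group with a defining sequence of metrizable compact sets $K_n$; dropping finitely many, we have $0\in K_n$ for all $n$. It is sequential: if $C$ is sequentially closed, then each $C\cap K_n$ is sequentially closed in the metrizable space $K_n$, hence closed, so $C$ is closed. A convergent sequence together with its limit is compact, so it lies in some $K_n$, by the argument of Step 5 in the proof of Theorem 2 with $K_n$ in the place of $A_n$. And $K_n$ is first countable at $0$, hence $\mathrm{FU}_{\rm fin}$. So $Z_n=K_n$ satisfies the hypotheses. $\blacksquare$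

In the last case "metrizable compact" cannot be weakened to "sequential compact": the group of Theorem 2 is $k_\omega$ with the defining sequence $(A_m)$, and the $A_m$ are compact and sequential.

## Coproducts: proof of Theorem 4

Let $X_i\in\mathbf{SA}$ for $i\in I$ and $X=\bigoplus_{i\in I}X_i$ with the coproduct topology. One textbook fact is needed: on a Hausdorff Abelian group the continuous seminorms separate points (e.g. Hewitt–Ross, Thm. 8.2). The box topology on $X$ has as base at $0$ the sets $\bigoplus_iU_i=\{x:x(i)\in U_i\text{ for all }i\}$ with $U_i\in\mathcal N(X_i)$. It is a Hausdorff group topology that makes the inclusions continuous, so the coproduct topology is finer than it. In particular the coproduct topology is Hausdorff, and the coordinate maps $X\to X_i$ are continuous.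

**Step (a).** This step shows $X\in\mathbf{SA}$. The null sequences of $X_i$ are null in $X$, hence in $\mathbf s(X)$. By (F1), applied to $X_i$ and the topology that $\mathbf s(X)$ induces on it, $X_i\to\mathbf s(X)$ is continuous. As this holds for all $i$, $\mathbf s(X)$ is coarser than the coproduct topology, and so equal to it.

**Step (b).** This step shows that the supports of the terms of a null sequence $(x_k)$ of $X$ lie in one finite set. Otherwise choose $k_1<k_2<\cdots$ and distinct $i_j$ with $x_{k_j}(i_j)\ne0$, exactly as in Step 2 of the proof of Theorem 1. Choose continuous seminorms $\rho_j$ on $X_{i_j}$ with $\rho_j(x_{k_j}(i_j))\ge1$; this is possible by separation of points and scaling. By (C), $q(x)=\sum_j\rho_j(x(i_j))$ is a continuous seminorm on $X$, and $q(x_{k_j})\ge1$ for all $j$, a contradiction.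

**Step (c).** This step compares countable coproducts with boxes: if $I$ is countable, the coproduct topology is the box topology. This holds for arbitrary Abelian groups $X_n$. One inclusion was noted above. For the other, let $I\subseteq\{1,2,\dots\}$, let $V_0$ be a coproduct neighborhood of $0$, and choose coproduct neighborhoods $V_n$ with $V_n+V_n\subseteq V_{n-1}$. The set of all $x$ with $x(n)\in V_n\cap X_n$ for all $n\in I$ is a box neighborhood of $0$. As each $x$ has finite support, this set is contained in $\bigcup_n(V_1+\dots+V_n)\subseteq V_0$. In particular, a finite coproduct is the product.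

**Step (d).** This step collects facts about factors.

* Coproducts are associative. Let $I=I_1\sqcup I_2$ and let $\sigma$ be a group topology on $X$. If all $X_i\to(X,\sigma)$ are continuous, then the topology induced by $\sigma$ on $\bigoplus_{I_1}X_i$ is coarser than its coproduct topology, so $\bigoplus_{I_1}X_i\to(X,\sigma)$ is continuous; the same holds for $I_2$. The converse is clear by composition. So $X$ is the coproduct, that is, the product, of $\bigoplus_{I_1}X_i$ and $\bigoplus_{I_2}X_i$.
* $\mathfrak F_0(Y\times Z)=\mathfrak F_0(Y)\times\mathfrak F_0(Z)$, because $c_0(Y\times Z)=c_0(Y)\times c_0(Z)$ and $(U\times V)^{\mathbb N}$ corresponds to $U^{\mathbb N}\times V^{\mathbb N}$.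
* A finite product of $s$-groups is an $s$-group, by (a) and (c).
* If $Y\times Z$ is an $s$-group, so is $Y$. All null sequences of $Y\times Z$ converge to $0$ in $\mathbf s(Y)\times Z$, so by (F1) the topology of $\mathbf s(Y)\times Z$ is coarser than that of $Y\times Z$. Restricting to $Y\times\{0\}$, $\mathbf s(Y)$ is coarser than $Y$, hence equal to $Y$.

**Step ($\Leftarrow$).** This step proves sufficiency. Assume that every $\mathfrak F_0(X_i)$ is an $s$-group and that all but countably many $X_i$ are discrete. By (d), $X=D\times Y$, where $D$ is the coproduct of the discrete $X_i$ and $Y=\bigoplus_nX_n$ is the coproduct of the countably many others. The discrete topology on $D$ makes all inclusions continuous, so $D$ is discrete, and so is $\mathfrak F_0(D)$. By (b) and the continuity of coordinates, a sequence $y$ in $Y$ is null only if it has nonzero entries at finitely many coordinates $n$ and each coordinate sequence is null in $X_n$; conversely such a $y$ is a finite sum of null sequences. So $c_0(Y)=\bigoplus_nc_0(X_n)$. By (c), a base at $0$ of $\mathfrak F_0(Y)$ is given by the sets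
$$\Big(\bigoplus_nU_n\Big)^{\mathbb N}\cap c_0(Y)=\bigoplus_n\big(U_n^{\mathbb N}\cap c_0(X_n)\big),\qquad U_n\in\mathcal N(X_n).$$
The sets on the right form a base at $0$ of the box topology of $\bigoplus_n\mathfrak F_0(X_n)$. By (c) again, this is the coproduct topology of the $s$-groups $\mathfrak F_0(X_n)$, so $\mathfrak F_0(Y)$ is an $s$-group by (a). By (d), $\mathfrak F_0(X)=\mathfrak F_0(D)\times\mathfrak F_0(Y)$ is an $s$-group.

**Step ($\Rightarrow$).** This step proves necessity, by the argument of Theorem 1 with a seminorm on each $X_i$ in the place of $|\cdot|$. Assume that $\mathfrak F_0(X)$ is an $s$-group. By (d), $X=X_i\times\bigoplus_{j\ne i}X_j$, so $\mathfrak F_0(X_i)$ is a direct factor of $\mathfrak F_0(X)$, hence an $s$-group.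

Suppose that the set $I'$ of all $i$ with $X_i$ nondiscrete is uncountable. For $i\in I'$ there is a null sequence $(x^i_k)_{k\ge1}$ of nonzero elements of $X_i$. Otherwise every null sequence of $X_i$ would be eventually zero, hence null in the discrete topology, and by (F1) $X_i$ would be discrete. Choose continuous seminorms $\nu_{i,k}\le1$ on $X_i$ with $\nu_{i,k}(x^i_k)>0$: take a continuous seminorm that is positive at $x^i_k$ and replace it by its minimum with $1$, which is again a seminorm. Put $\nu_i=\sum_{k\ge1}2^{-k}\nu_{i,k}$. The series converges uniformly, so $\nu_i$ is a continuous seminorm, $\nu_i\le1$, and $\nu_i(x_k^i)>0$ for all $k$. Put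
$$N(y)=\sum_{i\in I'}\sup_n\nu_i(y_n(i))\qquad(y\in c_0(X)).$$
By (b) only finitely many $i$ contribute, and each supremum is at most $1$; so $N$ is a seminorm. Let $y^{(k)}\to0$ in $\mathfrak F_0(X)$. By (F2) and (b) there is a finite $F\subseteq I$ that contains the supports of all $y_n^{(k)}$. For $i\in F\cap I'$ and $\varepsilon>0$ the set $\{x:\nu_i(x(i))<\varepsilon\}$ is in $\mathcal N(X)$, so $\sup_n\nu_i(y^{(k)}_n(i))\le\varepsilon$ for large $k$. Hence $N(y^{(k)})\to0$.

By (F1) there is $U\in\mathcal N(X)$ with $N<1$ on $U^{\mathbb N}\cap c_0(X)$. For each $i\in I'$ pick $k(i)$ with $u_i:=x^i_{k(i)}\in U$, which is possible since $(x^i_k)_k$ is null in $X$. All $\nu_i(u_i)$ are positive and $I'$ is uncountable, so there are $\varepsilon>0$ and infinitely many $i\in I'$ with $\nu_i(u_i)\ge\varepsilon$. For distinct such $i_1,\dots,i_M$ with $M\varepsilon\ge1$, the sequence $y=(u_{i_1},\dots,u_{i_M},0,0,\dots)$ lies in $U^{\mathbb N}\cap c_0(X)$, and $N(y)\ge M\varepsilon\ge1$, a contradiction. So all but countably many $X_i$ are discrete.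

The statement about $\bigoplus_I\mathbb R$ follows, because $\mathfrak F_0(\mathbb R)$ is metrizable, hence an $s$-group, and $\mathbb R$ is not discrete. $\blacksquare$
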